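# Random polynomials with coefficients $\pm1$: irreducibility with probability tending to 1

## Degrees one to eight, by hand

Take the eight polynomials $x^3+ax^2+bx+c$ with $a,b,c\in\{1,-1\}$. A reducible cubic has a rational root, and a rational root of a monic integer polynomial with constant term $\pm1$ is $\pm1$. So we only have to evaluate at $1$ and $-1$.

The value at $1$ is $1+a+b+c$. It vanishes when exactly one of $a,b,c$ is $+1$: three polynomials. The value at $-1$ is $-1+a-b+c$. It vanishes when exactly two of $a,-b,c$ are $+1$: again three. Both vanish when $a+c=0$ and $b=-1$: the two polynomials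
$$x^3+x^2-x-1=(x^2-1)(x+1),\qquad x^3-x^2-x+1=(x^2-1)(x-1).$$
So $3+3-2=4$ of the eight cubics are reducible: probability $1/2$.

In degree $1$ nothing is reducible. In degree $2$ the discriminant of $x^2+ax+b$ is $1-4b\in\{-3,5\}$, never a square, so again nothing is reducible. In degree $4$ all sixteen polynomials reduce modulo $2$ to the same polynomial $x^4+x^3+x^2+x+1$. It has no root in $\mathbb F_2$, and it is not the square $x^4+x^2+1$ of the only irreducible quadratic $x^2+x+1$. So it is irreducible modulo $2$, and all sixteen are irreducible over $\mathbb Q$.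

In degree $5$ we have $f(1)=0$ when five signs sum to $-1$, which happens for $10$ sign patterns, and $f(-1)=0$ for $10$ patterns as well. Both together would force $a_0+a_2+a_4=0$, impossible for three signs. So at least $20$ of the $32$ polynomials are reducible, which is more than in degree $3$.

In degree $6$ reduction modulo $2$ no longer decides the matter, because
$$x^6+x^5+x^4+x^3+x^2+x+1\equiv(x^3+x+1)(x^3+x^2+1)\pmod 2 .$$
In degree $8$, ask for divisibility by $x^2+x+1$. Modulo $x^3-1$ the polynomial becomes $S_0+S_1x+S_2x^2$, where $S_a$ is the sum of the three coefficients with index $\equiv a\pmod 3$. It is divisible by $x^2+x+1$ exactly when $S_0=S_1=S_2$. Changing $f$ to $-f$ does not affect divisibility, so we may let the leading sign be random too. The probability is then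
$$\sum_{j=0}^{3}\Big(\tfrac18\tbinom3j\Big)^3=\frac{1+27+27+1}{512}=\frac7{64}.$$

So far odd degrees produce the roots $\pm1$ often, degrees $2$ and $4$ produce nothing, and degree $8$ produces the factor $x^2+x+1$ sometimes. What happens as the degree grows?

## The conjecture and the three theorems

Let $n$ be a positive integer, put $a_n=1$, and let
$$f=x^n+a_{n-1}x^{n-1}+\dots+a_0,\qquad a_i=\pm1\ \text{independently with probability }1/2 .$$
"Reducible" and "irreducible" always refer to $\mathbb Q$. The paper "Irreducibility of Random Polynomials" by Christian Borst, Evan Boyd, Claire Brekken, Samantha Solberg, Melanie Matchett Wood and Philip Matchett Wood, arXiv:1705.03709 (2017), is the source of the following conjecture: the probability that $f$ is reducible tends to $0$ as the degree tends to infinity. We prove that the conjecture is true, and we determine how fast the probability decays.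

Throughout, $Q=\log(n+1)$; $\Phi_q$ is the $q$-th cyclotomic polynomial; $\varphi$ is Euler's function; $c,C,C_0$ are positive absolute constants.

**Theorem 1.** $\mathbb P(f\text{ reducible})=O(n^{-1/2})$. In particular the conjecture holds.

**Theorem 2.** With probability $1-O(\exp(-cn^{1/10}))$, every irreducible factor of $f$ of degree $\le n/2$ is a $\Phi_q$ with $\varphi(q)\le n^{1/5}$, and $f=\Phi g$ with $g$ irreducible and $\Phi$ a (possibly empty) product of cyclotomic polynomials.

**Theorem 3.**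

(a) If $n$ is odd, then
$$\mathbb P(f\text{ reducible})=2\cdot2^{-n}\binom n{(n+1)/2}+O(1/n)=\sqrt{8/(\pi n)}+O(1/n).$$

(b) If $n$ is even, let $\ell$ be the least prime factor of $n+1$. For fixed $\ell$ and $n\to\infty$,
$$\mathbb P(f\text{ reducible})\sim\frac2{\sqrt\ell}\Big(\frac{2\ell}{\pi n}\Big)^{(\ell-1)/2}.$$
If $\ell\to\infty$, then $\mathbb P(f\text{ reducible})=O_A(n^{-A})$ for every $A$. If $n+1$ is prime, then $\mathbb P(f\text{ reducible})=O(\exp(-cn^{1/10}))$.

A reducible $f$ has an irreducible factor of degree $\le n/2$. By Gauss's lemma, monic factors over $\mathbb Q$ of a monic integer polynomial lie in $\mathbb Z[x]$. We treat three kinds of factor: cyclotomic of degree $\le n^{1/5}$, non-cyclotomic of degree $\le n^{1/5}$, and any factor of degree between $n^{1/5}$ and $n/2$. The first kind gives the main term, the second falls to a union bound, and the third is where the work lies.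

## Mahler measure, cyclotomic polynomials, central binomials

**Mahler measure.** For $h=\prod_i(x-\alpha_i)$ with complex $\alpha_i$, put $M(h)=\prod_i\max(1,|\alpha_i|)\ge1$. This is multiplicative. For $x^2-x-1$ it equals $(1+\sqrt5)/2=1.618\ldots$. If $h$ has degree $k$, the coefficient of $x^{k-i}$ is, up to sign, a sum of $\binom ki$ products of roots, each of modulus $\le M(h)$. So all coefficients have modulus at most $2^kM(h)$.

**Landau's inequality.** $M(f)\le\|f\|_2=\sqrt{n+1}$. To see it, replace each factor $x-\alpha$ of $f$ with $|\alpha|>1$ by $\bar\alpha x-1$, which has the same modulus as $x-\alpha$ on $|x|=1$. The new polynomial has leading coefficient of modulus $M(f)$, and by Parseval its coefficients have the same sum of squares as those of $f$, namely $n+1$. Since $M$ is multiplicative and at least $1$, every monic $h$ dividing $f$ satisfies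
$$0\le\log M(h)\le Q/2.\tag{1}$$

**Cyclotomic polynomials.** $\Phi_q$ is the minimal polynomial over $\mathbb Q$ of the primitive $q$-th roots of unity, has degree $\varphi(q)$, and $x^q-1=\prod_{d\mid q}\Phi_d$. For example $\Phi_1=x-1$, $\Phi_2=x+1$, $\Phi_3=x^2+x+1$, $\Phi_6=x^2-x+1$. A monic irreducible integer polynomial with a root of unity among its roots is a $\Phi_q$.

**Lemma 4.** (a) $\varphi(q)\ge\sqrt{q/2}$ for all $q\ge1$. (b) A sum of $N\ge1$ independent uniform signs takes each value with probability at most $2^{-N}\binom N{\lfloor N/2\rfloor}\le N^{-1/2}$.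

*Proof.* (a) The function $\varphi(q)^2/q$ is multiplicative, and at a prime power $p^a$ it equals $p^{a-2}(p-1)^2$. For $p=2$ this is $2^{a-2}\ge1/2$. For odd $p$ it is at least $(p-1)^2/p=p-2+1/p>1$. So $\varphi(q)^2/q\ge1/2$.

(b) The first inequality says that the middle binomial coefficient is the largest. For the second,
$$\Big(4^{-m}\tbinom{2m}m\Big)^2=\prod_{i=1}^m\frac{(2i-1)^2}{(2i)^2}\le\prod_{i=1}^m\frac{(2i-1)^2}{(2i-1)(2i+1)}=\frac1{2m+1}.$$
This settles $N=2m$. For $N=2m+1$ we have $2^{-(2m+1)}\binom{2m+1}m=4^{-(m+1)}\binom{2m+2}{m+1}\le(2m+3)^{-1/2}$. $\square$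

## Cyclotomic factors and residue-class sums

The degree-$8$ computation generalizes: divisibility by a divisor of $x^q-1$ is a condition on sums of coefficients over residue classes modulo $q$, and these sums are independent.

**Lemma 5.** Let $q\le n$ and let $\Psi\in\mathbb Z[x]$ be monic of degree $D$ with $\Psi\mid x^q-1$. Then $\mathbb P(\Psi\mid f)\le\lfloor n/q\rfloor^{-D/2}$.

*Proof.* Let $S_a=\sum_{0\le i<n,\ i\equiv a\,(q)}a_i$. Since $x^q\equiv1\pmod\Psi$, we have $f\equiv x^n+\sum_{0\le a<q}S_ax^a\pmod\Psi$. Condition on all $S_a$ with $a\ge D$. The powers $1,x,\dots,x^{D-1}$ are linearly independent modulo $\Psi$, so at most one value of $(S_0,\dots,S_{D-1})$ gives $\Psi\mid f$. The $S_a$ are independent, and each is a sum of $N\ge\lfloor n/q\rfloor\ge1$ independent signs. By Lemma 4(b) each of the $D$ prescribed values has probability at most $\lfloor n/q\rfloor^{-1/2}$. $\square$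

**Proposition 6.** For fixed $j_1\ge1$,
$$\sum_{q:\ j_1\le\varphi(q)\le n^{1/5}}\mathbb P(\Phi_q\mid f)=O_{j_1}(n^{-j_1/2}).$$

*Proof.* We may take $n$ large. If $\varphi(q)=j\le n^{1/5}$, then Lemma 4(a) gives $q\le2j^2\le2n^{2/5}\le n$. So at most $2j^2$ values of $q$ have $\varphi(q)=j$. As $\lfloor n/q\rfloor\ge n/(2q)$, Lemma 5 with $\Psi=\Phi_q$ gives
$$\mathbb P(\Phi_q\mid f)\le(2q/n)^{j/2}\le(4j^2/n)^{j/2}.$$
The finitely many $j$ with $j_1\le j\le4j_1$ contribute $O_{j_1}(n^{-j_1/2})$ in total. For $4j_1<j\le n^{1/5}$ we have $4j^2/n\le4n^{-3/5}$, and these $j$ contribute at most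
$$\sum_{j>4j_1}2j^2(2n^{-3/10})^j=O_{j_1}\big(n^{-\frac3{10}\cdot4j_1}\big)=O_{j_1}(n^{-j_1/2}).\qquad\square$$

## Non-cyclotomic factors of small degree, and where the union bound stops

For non-cyclotomic factors, the first approach to try is the union bound: count the candidate factors $g$, and bound $\mathbb P(g\mid f)$ for each. If $g$ has a root $\alpha$ off the unit circle, then $\sum a_i\alpha^i$ rarely takes a prescribed value. We need $\alpha$ to be off the circle by a definite amount.

**Lemma 7.** Let $\alpha\ne0$ be an algebraic integer of degree $k$ that is not a root of unity. Then some conjugate of $\alpha$ has modulus $>e^{1/(12k^2)}$.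

*Proof.* Suppose all conjugates $\alpha_1,\dots,\alpha_k$ have modulus $\le e^{1/(12k^2)}$. By Bertrand's postulate there is a prime $p\in(6k,12k]$. Let $s_m=\sum_i\alpha_i^m\in\mathbb Z$. In the multinomial expansion of $(\sum_i\alpha_i^m)^p$ all coefficients except those of the pure $p$-th powers are divisible by $p$. So $(s_m^p-s_{pm})/p$ is an algebraic integer; it is rational, hence an integer. With Fermat's little theorem, $s_{pm}\equiv s_m^p\equiv s_m\pmod p$.

For $1\le m\le k$ both $m$ and $pm$ are at most $12k^2$, so $|s_m|,|s_{pm}|\le ke$ and $|s_{pm}-s_m|\le2ek<6k<p$. Hence $s_{pm}=s_m$ for $1\le m\le k$. These are the first $k$ power sums of the multisets $\{\alpha_i^p\}$ and $\{\alpha_i\}$, so by Newton's identities the multisets coincide. Thus $x\mapsto x^p$ permutes the distinct numbers $\alpha_1,\dots,\alpha_k$, and some iterate fixes $\alpha$: $\alpha^{p^u}=\alpha$ with $u\ge1$. As $\alpha\ne0$, it is a root of unity, a contradiction. $\square$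

**Proposition 8.** The probability that $f$ has a non-cyclotomic irreducible factor of degree $\le n^{1/5}$ is $O(e^{-\sqrt n})$.

*Proof.* Let $g$ be such a factor, monic of degree $k$. Then $g\ne x$, as $f(0)=\pm1$. By (1) its coefficients are at most $2^k\sqrt{n+1}$ in modulus, so for given $k$ there are at most
$$\big(2^{k+2}\sqrt{n+1}\big)^k\le e^{3k^2+kQ}$$
candidates. Fix one. By Lemma 7 it has a root $\alpha$ with $|\alpha|>e^{1/(12k^2)}$. Let $L=\lceil12k^2\log2\rceil\le10k^2$ and $\theta=\alpha^L$, so that $|\theta|\ge2$.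

Condition on all $a_i$ with $i<n$ and $L\nmid i$. The equation $f(\alpha)=0$ then prescribes the value of $\sum_{j\ge0,\,jL<n}a_{jL}\theta^j$, a sum with at least $n/L$ terms. Two different sign patterns give different values: if $v$ is the largest index at which they differ, the two values differ by at least
$$2|\theta|^v-2\sum_{j<v}|\theta|^j>0,$$
because $\sum_{j<v}|\theta|^j=(|\theta|^v-1)/(|\theta|-1)<|\theta|^v$. So at most one pattern works, and $\mathbb P(g\mid f)\le2^{-n/L}\le2^{-n^{3/5}/10}$. Summing over candidates and over $k\le n^{1/5}$, the probability is at most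
$$n^{1/5}e^{3n^{2/5}+n^{1/5}Q}\,2^{-n^{3/5}/10}=O(e^{-\sqrt n}).\qquad\square$$

How far does this go? For one degree $k$ the bound is $e^{3k^2+kQ}2^{-n/L}$. Since $L\ge12k^2\log2$, we have $2^{-n/L}\ge e^{-n/(12k^2)}$, so the bound exceeds $1$ as soon as $36k^4\ge n$. Beyond degrees of order $n^{1/4}$ our list of candidates is too long for our bound on a single candidate. For larger $k$ we do not list the factors; we count only compressed versions of them.

**Proposition 9.** There is $n_0$ such that for $n\ge n_0$ and $n^{1/5}<k\le n/2$,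
$$\mathbb P(f\text{ has an irreducible factor of degree }k)\le(n+1)^9e^{-\sqrt k/3000}.$$

The next five sections prove Proposition 9.

## Reduction modulo $x^r-2$

**Step 1: parameters.** We fix the compressed dimension $r$ and record the inequalities it satisfies. Fix $k$ with $n^{1/5}<k\le n/2$ and put $r=\lfloor\sqrt k/(20Q)\rfloor$. Take $n_0$ so large that $Q\ge1$ and $n^{1/10}\ge40Q$ for $n\ge n_0$; more lower bounds on $n_0$ come in Step 12. Then $\sqrt k\ge n^{1/10}\ge40Q$, so $\sqrt k/(20Q)\ge2$, and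
$$2\le r\le\frac{\sqrt k}{20Q}\le\frac{\sqrt k}{20},\qquad r\ge\frac{\sqrt k}{40Q}.\tag{2}$$
Consequently $r^2\le k$, $4r\le k$, $2r\le n$, $\log(1.8r)\le\log(2r)\le Q$ and $1+\log2r\le2Q$. Let
$$R=2^{1/r},\quad R_1=2^{1/(2r)},\quad\omega=e^{2\pi i/r},\quad z_j=R\omega^j\ (j\in\mathbb Z/r),\quad t=\lfloor r/2\rfloor+1 .$$
The $z_j$ are the roots of $x^r-2$. A vector indexed by $\mathbb Z/r$ and symmetric under $j\mapsto-j$ is determined by its $t$ entries with $0\le j\le r/2$.

We use *discrete Parseval* repeatedly: if $v_j=\sum_{s\bmod r}c_s\omega^{js}$, then $\frac1r\sum_j|v_j|^2=\sum_s|c_s|^2$. The same holds with $\omega^{-js}$.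

**Step 2: the residue determines $f$.** This is why the modulus has a $2$ in it: the coefficients of $f$ become binary digits.

**Lemma 10.** $f$ is determined by $f\bmod(x^r-2)$.

*Proof.* The coefficient of $x^s$ ($0\le s<r$) in the residue is $\sum_{l:\ s+rl\le n}a_{s+rl}2^l$. Let the signs be $\varepsilon_l=2b_l-1$ with $b_l\in\{0,1\}$, $0\le l\le m$. Then
$$\sum_{l\le m}\varepsilon_l2^l=2\sum_{l\le m}b_l2^l-(2^{m+1}-1),$$
and this determines the $b_l$ by uniqueness of binary expansions. $\square$

For instance, with $r=2$ and $n=3$ the residue is $(a_0+2a_2)+(a_1+2)x$, and $a_0+2a_2\in\{-3,-1,1,3\}$ gives back $a_0$ and $a_2$.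

**Step 3: counting residues by volume.** We count the $w\in\mathbb Z[x]$ of degree $<r$ whose values at the $z_j$ are bounded by given numbers.

**Lemma 11.** Let $X_j=X_{-j}\ge2r$ for all $j$. The number of $w\in\mathbb Z[x]$ with $\deg w<r$ and $|w(z_j)|\le X_j$ for all $j$ is at most $6^rr^{-r/2}\prod_jX_j$.

*Proof.* Let $V=\{y\in\mathbb C^r:\ y_{-j}=\bar y_j\}$, a real space of dimension $r$ with the metric induced from $\mathbb C^r$. Identify real polynomials of degree $<r$ with $\mathbb R^r$ and let $T:\mathbb R^r\to V$ be $w\mapsto(w(z_j))_j$. Since $w(z_j)=\sum_sw_sR^s\omega^{js}$, we have $T=\sqrt r\,U\,\mathrm{diag}(R^s)_{0\le s<r}$ with $U=(\omega^{js}/\sqrt r)_{j,s}$. The matrix $U$ is unitary and maps $\mathbb R^r$ into $V$; both have dimension $r$, so it maps $\mathbb R^r$ isometrically onto $V$. Hence $T$ multiplies volume by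
$$r^{r/2}\prod_{s<r}R^s=r^{r/2}2^{(r-1)/2}\ge r^{r/2}.$$
For $\tau\in[0,1)^r$ we have $|(T\tau)_j|\le\sum_{s<r}2^{s/r}\le2r\le X_j$. So for every $w$ to be counted, the whole cube $w+[0,1)^r$ lies in $T^{-1}\{y\in V:|y_j|\le2X_j\}$. These cubes are disjoint and have volume $1$, so their number is at most the volume of the box $\{y\in V:|y_j|\le2X_j\}$ divided by $r^{r/2}$.

A real coordinate of the box contributes a length $4X_j\le\sqrt{8\pi}X_j$. On a conjugate pair $(y_j,\bar y_j)$ the metric is $2|dy|^2$, so areas are doubled, and the pair contributes $2\cdot\pi(2X_j)^2=8\pi X_j^2=(\sqrt{8\pi}X_j)(\sqrt{8\pi}X_{-j})$. So the box has volume at most $\prod_j\sqrt{8\pi}X_j$, and $\sqrt{8\pi}<6$. $\square$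

For $r=2$ the map is $(u,v)\mapsto(u+v\sqrt2,\,u-v\sqrt2)$, with determinant of modulus $2\sqrt2=r^{r/2}2^{(r-1)/2}$.

## What is saved, what it costs, and the conflict over $r$

Suppose $f=f_1f_2$ with $\deg f_1=k$, and let $w_1,w_2$ be the residues of $f_1,f_2$ modulo $x^r-2$. The pair $(w_1,w_2)$ determines $f\bmod(x^r-2)$, hence $f$. So it suffices to show that far fewer than $2^n$ pairs occur.

*The saving.* Suppose we knew all the sizes $|f_1(z_j)|$ and $|f_2(z_j)|$ up to bounded factors. Then $w_1$ and $w_2$ lie in boxes with sides $X_j,Y_j$ and $X_jY_j\le C|f(z_j)|$. By discrete Parseval,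
$$\frac1r\sum_j|f(z_j)|^2=\sum_{s<r}R^{2s}\Big(\sum_la_{s+rl}2^l\Big)^2\le\sum_{s<r}2^{2s/r}\big(2\cdot2^{(n-s)/r}\big)^2=4r\,4^{n/r},$$
so AM–GM gives $\prod_j|f(z_j)|\le(4r)^{r/2}2^n$. If the boxes are large enough for Lemma 11, two applications bound the number of pairs by
$$36^rr^{-r}\cdot C^r(4r)^{r/2}2^n=(72C)^r\,r^{-r/2}\,2^n .$$
For one size profile we save a factor $r^{r/2}$ over $2^n$, up to $C^r$.

*The cost.* We must multiply by the number of possible size profiles. By the symmetry $j\mapsto-j$ a profile consists of about $r/2$ numbers. If each takes $B$ values, the total is $C^r(B/r)^{r/2}2^n$. So we need $B$ smaller than $r$ by a large constant factor.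

Two obstacles appear. First, $|f_1(z_j)|$ may be very small if a root of $f_1$ lies near $z_j$. We cure this by reflecting the roots of large modulus inside the circle $|z|=R_1$. Second, after this cure we shall prove that the logarithms of the sizes are
$$L_j=\frac kr\log2+O(\sqrt k\,Q),$$
so the obvious count has $B$ of order $\sqrt kQ$ and asks for $r$ larger than a constant times $\sqrt kQ$. But Lemma 11 needs boxes with sides at least $2r$, and to get these from the displayed formula we need $\frac kr$ to exceed a constant times $\sqrt kQ$, that is, $r$ at most a constant times $\sqrt k/Q$. The two demands on $r$ exclude each other.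

The way out is to regard $j\mapsto L_j$ as a Fourier series on $\mathbb Z/r$. Its first $J\approx r/Q$ frequencies may be large, but there are so few of them that recording each to high precision, at a cost $e^{O(Q)}$ apiece, costs only $e^{O(r)}$. The remaining frequencies have mean square of order $kQ^2/r$, so recording their sum at each $j$ to precision $1$ costs about $B=H\approx Q\sqrt{k/r}$ per point. Now we need $H$ below $r$, roughly $k<r^3$, and $r\approx\sqrt k/Q$ satisfies this with room to spare.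

## Reflecting roots in the circle $|z|=R_1$

**Step 4: the reflected polynomial.** The purpose is to replace $f_1$, $f_2$ by majorants on $|z|=R$ with no zeros near that circle. For $h(z)=\prod(z-\alpha)$ put
$$\hat h(z)=\prod_{|\alpha|\le R_1}(z-\alpha)\prod_{|\alpha|>R_1}\frac{|\alpha|}{R_1}\Big(z-\frac{R_1^2}{\bar\alpha}\Big).$$
This is multiplicative in $h$. If $h$ has real coefficients, so does $\hat h$, because its zeros again come in conjugate pairs and the constants are real. All zeros of $\hat h$ lie in $|z|\le R_1$. A reflected factor has modulus $|\bar\alpha z-R_1^2|/R_1$, and expanding both squares gives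
$$|\bar\alpha z-R_1^2|^2-R_1^2|z-\alpha|^2=(|\alpha|^2-R_1^2)(|z|^2-R_1^2).$$
Hence
$$|\hat h(z)|=|h(z)|\ \ (|z|=R_1),\qquad|h(z)|\le|\hat h(z)|\ \ (|z|\ge R_1).\tag{3}$$
For example, let $r=2$ and $h=z-\sqrt2$, which vanishes at $z_0=\sqrt2$. Here $R_1=2^{1/4}$ and $\hat h=2^{1/4}(z-1)$, so $\hat h(z_0)=2^{1/4}(\sqrt2-1)$, which is not zero.

**Step 5: the product of the sizes of $F=\hat f$.** We need the analogue for $\hat f$ of the bound on $\prod_j|f(z_j)|$.

**Lemma 12.** For $F=\hat f$ we have $\frac1r\sum_j|F(z_j)|^2\le4r\,4^{n/r}$.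

*Proof.* Write $F=\sum_{i\le n}b_iz^i$ with real $b_i$. On $|z|=R_1$ we have $|F|=|f|$ by (3), so Parseval there gives
$$\sum_ib_i^2R_1^{2i}=\sum_{i\le n}R_1^{2i}=\sum_{i\le n}2^{i/r}\le\frac{2^{n/r}}{1-2^{-1/r}}\le2r\,2^{n/r},$$
since $2^{-x}\le1-x/2$ on $[0,1]$ by convexity. Next, $F(z_j)=\sum_{s<r}R^s\omega^{js}\sum_lb_{s+rl}2^l$. By discrete Parseval and Cauchy–Schwarz, with $\sum_{l\le(n-s)/r}2^l\le2\cdot2^{(n-s)/r}$,
$$\frac1r\sum_j|F(z_j)|^2=\sum_{s<r}2^{2s/r}\Big(\sum_lb_{s+rl}2^l\Big)^2\le\sum_{s<r}2^{2s/r}\cdot2\cdot2^{(n-s)/r}\sum_lb_{s+rl}^2\,2^l .$$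
Since $2^l=2^{-s/r}R_1^{2(s+rl)}$, the right side is $2\cdot2^{n/r}\sum_ib_i^2R_1^{2i}\le4r\,4^{n/r}$. $\square$

Put $G_j=\max(|F(z_j)|,2^{n/r})$. As $F$ has real coefficients, $G_j=G_{-j}$. Lemma 12 gives $|F(z_j)|^2\le4r^2\,4^{n/r}$, so $2^{n/r}\le G_j\le2r\,2^{n/r}$. Also $\frac1r\sum_jG_j^2\le(4r+1)4^{n/r}\le5r\,4^{n/r}$, and AM–GM applied to the $G_j^2$ yields
$$\prod_jG_j\le(5r)^{r/2}\,2^n.\tag{4}$$

**Step 6: the logarithmic sizes as a Fourier series.** Let $f=f_1f_2$ with $f_1$ monic irreducible of degree $k$, with roots $\alpha_1,\dots,\alpha_k$; these are distinct. We expand $\log|\hat f_1(z_j)|$ in power sums. Put $\alpha_i^*=\alpha_i$ if $|\alpha_i|\le R_1$ and $\alpha_i^*=R_1^2/\bar\alpha_i$ otherwise. These are the zeros of $\hat f_1$, and $|\alpha_i^*|\le R_1$. The leading coefficient of $\hat f_1$ is $c_1=\prod_{|\alpha_i|>R_1}|\alpha_i|/R_1$, and by (1)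
$$0\le\log c_1\le\log M(f_1)\le Q/2 .$$
Let $p_m=\sum_i(\alpha_i^*)^m$, a real number. Writing $z_j-\alpha_i^*=z_j(1-\alpha_i^*/z_j)$ and expanding the logarithm,
$$L_j:=\log|\hat f_1(z_j)|=\log c_1+\frac kr\log2-\mathrm{Re}\sum_{m\ge1}\frac{p_m}mz_j^{-m}.\tag{5}$$
The series converges absolutely because $|\alpha_i^*|\le R_1<R$.

## Power sums controlled by the discriminant

**Step 7: power sums are small on average.** The trivial bound for $p_m$ is $kR_1^m$. We show that, in mean square, these sums are of size about $\sqrt k$ up to logarithms. The reason is that the roots of an irreducible integer polynomial cannot crowd together, since its discriminant is a nonzero integer. For this we compare with roots reflected in the unit circle. Let $\alpha_i^\circ=\alpha_i$ if $|\alpha_i|\le1$ and $\alpha_i^\circ=1/\bar\alpha_i$ otherwise, and put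
$$q_m=\sum_i(\alpha_i^\circ)^m,\qquad\delta_m=p_m-q_m,\qquad\rho=e^{1/k},\qquad E=\sum_{m\ge1}\frac{|q_m|^2\rho^{-2m}}m .$$
To get a feeling for $E$, take the roots of $x^k-1$, which are distinct. Then $q_m=k$ if $k\mid m$ and $q_m=0$ otherwise, so $E=\sum_l\frac{k^2e^{-2l}}{kl}=-k\log(1-e^{-2})$, about $0.15k$. The trivial bound $|q_m|\le k$ would only give $E\le-k^2\log(1-e^{-2/k})$, which is of order $k^2\log k$ for large $k$.

**Lemma 13.** $|\delta_m|\le mR_1^mQ$ for $m\ge1$, and $E\le5kQ$.

*Proof of the bound for $\delta_m$.* We add up the contributions of the single roots $\alpha$. If $|\alpha|\le1$, it is $0$. Otherwise $\alpha^*$ and $\alpha^\circ$ have the same argument, so only moduli matter. We use $\sinh x\le x\cosh x\le xe^x$ for $x\ge0$.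

If $1<|\alpha|\le R_1$, the contribution has modulus $|\alpha|^m-|\alpha|^{-m}=2\sinh(m\log|\alpha|)\le2m\log|\alpha|\,R_1^m$. If $|\alpha|>R_1$, it has modulus
$$(R_1^{2m}-1)|\alpha|^{-m}\le(R_1^{2m}-1)R_1^{-m}=2\sinh(m\log R_1)\le2m\log R_1\,R_1^m\le2m\log|\alpha|\,R_1^m .$$
Summing, $|\delta_m|\le2mR_1^m\log M(f_1)\le mR_1^mQ$.

*Proof of the bound for $E$.* Expand $|q_m|^2=\sum_{i,j}(\alpha_i^\circ\overline{\alpha_j^\circ})^m$ and use $\sum_mu^m/m=-\log(1-u)$ for $|u|<1$. As $E$ is real,
$$E=-\sum_{i,j}\log\Big|1-\frac{\alpha_i^\circ\overline{\alpha_j^\circ}}{\rho^2}\Big| .$$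

*Diagonal terms.* Each is at most $-\log(1-e^{-2/k})$. Since $k(1-e^{-2/k})$ increases with $k$ and equals $1-e^{-2}>e^{-0.15}$ at $k=1$, this is at most $\log k+0.15\le Q+0.15$.

*Off-diagonal terms.* For $i\ne j$ we claim
$$\Big|1-\frac{\alpha_i^\circ\overline{\alpha_j^\circ}}{\rho^2}\Big|\ge\frac{|\alpha_i-\alpha_j|}{\rho^2\max(1,|\alpha_i|)\max(1,|\alpha_j|)}.\tag{6}$$
For $|a|,|b|\le\rho$, expanding gives
$$|\rho^2-a\bar b|^2-\rho^2|a-b|^2=(\rho^2-|a|^2)(\rho^2-|b|^2)\ge0,$$
so $|1-a\bar b/\rho^2|\ge|a-b|/\rho\ge|a-b|/\rho^2$. With $a=\alpha_i^\circ$ and $b=\alpha_j^\circ$ this is (6) if both $|\alpha_i|,|\alpha_j|\le1$. It is also (6) if both exceed $1$, since then $|\alpha_i^\circ-\alpha_j^\circ|=|\alpha_i-\alpha_j|/|\alpha_i\alpha_j|$.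

If $|\alpha_i|\le1<|\alpha_j|$, the left side of (6) is $|\rho^2\alpha_j-\alpha_i|/(\rho^2|\alpha_j|)$. For $|a|\le|b|$ and $u\ge1$ we have $|ub-a|\ge|b-a|$, because
$$|ub-a|^2-|b-a|^2=(u^2-1)|b|^2-2(u-1)\mathrm{Re}(a\bar b)\ge(u-1)^2|b|^2\ge0 .$$
With $u=\rho^2$, $b=\alpha_j$, $a=\alpha_i$ this gives (6). Exchanging $i$ and $j$ replaces the number inside the modulus on the left of (6) by its complex conjugate, so the remaining case is the same.

*The discriminant.* Since $f_1\in\mathbb Z[x]$ is monic and irreducible, its discriminant is a nonzero integer, so $\prod_{i\ne j}|\alpha_i-\alpha_j|\ge1$. Take $-\log$ of (6) and sum over ordered pairs $i\ne j$: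
$$-\sum_{i\ne j}\log\Big|1-\frac{\alpha_i^\circ\overline{\alpha_j^\circ}}{\rho^2}\Big|\le2k(k-1)\log\rho+2(k-1)\log M(f_1)\le2k+kQ .$$
Altogether $E\le k(Q+0.15)+2k+kQ\le5kQ$, as $Q\ge1$. $\square$

## The oscillation of $L_j$: sup bound and high frequencies

**Step 8: sup bound.** We show that the series in (5) is $O(\sqrt kQ)$, so that the main term $\frac kr\log2$ dominates. First some numerical facts. As $k\ge4r$,
$$(\rho/R)^{2r}=e^{2r/k}/4\le e^{1/2}/4<0.415,\qquad(\rho/R)^2=e^{2/k}4^{-1/r}\le e^{-0.88/r},$$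
because $2/k\le0.5/r$ and $\log4>1.38$. Since $0.88/r\le0.44$ and $1-e^{-x}\ge x(1-x/2)$ for $x\ge0$, we get $1-(\rho/R)^2\ge0.58/r$. Hence
$$\sum_{m\ge1}\frac{(\rho/R)^{2m}}m=-\log\big(1-(\rho/R)^2\big)\le\log(1.8r)\le Q .$$
Further $(R_1/R)^m=2^{-m/(2r)}$, and
$$\sum_{m\ge1}2^{-m/(2r)}=\frac1{2^{1/(2r)}-1}\le\frac{2r}{\log2}\le3r .$$
Split $p_m=q_m+\delta_m$, use Cauchy–Schwarz on the $q$-part and Lemma 13 on both parts:
$$\sum_{m\ge1}\frac{|p_m|}{mR^m}\le\sqrt{E\log(1.8r)}+Q\sum_{m\ge1}2^{-m/(2r)}\le\sqrt5\,\sqrt k\,Q+3rQ\le2.4\sqrt k\,Q,\tag{7}$$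
where $3rQ\le0.15\sqrt k\le0.15\sqrt kQ$ by (2).

**Step 9: the high frequencies are small in mean square.** This is the estimate that resolves the conflict over $r$. Let
$$J=\lceil r/Q\rceil,\qquad h_j=\mathrm{Re}\sum_{m>J}\frac{p_m}mz_j^{-m}.$$
As $z_j^{-m}=R^{-m}\omega^{-jm}$, collecting the $m$ in each class modulo $r$ and using discrete Parseval gives
$$\frac1r\sum_jh_j^2\le\sum_{s\bmod r}\Big|\sum_{m>J,\ m\equiv s\,(r)}\frac{p_m}mR^{-m}\Big|^2 .$$
Split $p_m=q_m+\delta_m$ in each inner sum.

The $\delta$-part is, by Lemma 13, at most $Q\sum_{m\equiv s,\,m\ge1}2^{-m/(2r)}\le Q/(1-2^{-1/2})\le3.5Q$, a geometric series with ratio $2^{-1/2}$.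

The square of the $q$-part is, by Cauchy–Schwarz, at most
$$\Big(\sum_{m\equiv s,\,m>J}\frac{|q_m|^2\rho^{-2m}}{m^2}\Big)\Big(\sum_{m\equiv s,\,m\ge1}(\rho/R)^{2m}\Big)\le2\sum_{m\equiv s,\,m>J}\frac{|q_m|^2\rho^{-2m}}{m^2},$$
since the second factor is a geometric series with ratio $(\rho/R)^{2r}<0.415$, so at most $1/(1-0.415)<2$. Summed over $s$ this is at most $2E/J$, because $1/m^2\le1/(Jm)$ for $m>J$.

With $(x+y)^2\le2x^2+2y^2$, $J\ge r/Q$, Lemma 13 and $r^2\le k$ we get
$$\frac1r\sum_jh_j^2\le\frac{4E}J+25rQ^2\le\frac{20kQ^2}r+25rQ^2\le\frac{45kQ^2}r\le H^2,\qquad H:=7Q\sqrt{k/r}\ge1 .\tag{8}$$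

## Data, boxes, and the final count

**Step 10: recording the profile.** We attach to $(f,f_1)$ finitely many integers that determine all $L_j$ up to $2$ and all $G_j$ up to a factor $e$, and we count the possibilities.

*Datum 1: $\lfloor h_j\rfloor$ for $0\le j\le r/2$.* As the $p_m$ are real, $h_j=h_{-j}$. By (8) and Cauchy–Schwarz, $\sum_{j\in\mathbb Z/r}|\lfloor h_j\rfloor|\le\sum_j(|h_j|+1)\le r(H+1)=:N_0$. So the number of possibilities is at most the number of points of $\mathbb Z^t$ with $\ell^1$-norm $\le N_0$. Choosing absolute values and signs, this is at most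
$$2^t\binom{\lfloor N_0\rfloor+t}t\le\Big(2e\big(\tfrac{N_0}t+1\big)\Big)^t\le\big(2e(2H+3)\big)^t\le(30H)^{r/2+1},$$
using $\binom at\le(ea/t)^t$, $r/2\le t\le r/2+1$ and $H\ge1$.

*Datum 2: $\log c_1\in[0,Q/2]$ and $\tau_m=p_mR^{-m}/m\in[-k,k]$ for $1\le m\le J$, each rounded down to a multiple of $1/(J+1)$.* The range of $\tau_m$ follows from $|p_m|\le kR_1^m\le kR^m$. Each takes at most $2k(J+1)+2\le(n+1)^3$ values, since $Q/2\le2k$, $2k\le n$ and $J+1\le r+2\le2r\le n$. So the number of possibilities is at most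
$$(n+1)^{3(J+1)}\le e^{3Q(r/Q+2)}=e^{3r}(n+1)^6 .$$

*Datum 3: $g_j=\lfloor\log(G_j2^{-n/r})\rfloor$ for $0\le j\le r/2$.* By Step 5 it lies in $\{0,\dots,\lfloor\log2r\rfloor\}$. The number of possibilities is at most $(1+\log2r)^{r/2+1}$.

Let $N$ be the total number of data values:
$$N\le(30H)^{r/2+1}(1+\log2r)^{r/2+1}e^{3r}(n+1)^6.\tag{9}$$

**Step 11: from the data to boxes.** We show that the data confine $w_1,w_2$ to boxes to which Lemma 11 applies. Let tildes on the right denote the rounded values of Datum 2, and put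
$$\tilde L_j=\frac kr\log2+\widetilde{\log c_1}-\sum_{m\le J}\tilde\tau_m\cos(2\pi jm/r)-\lfloor h_j\rfloor,\qquad\tilde G_j=2^{n/r}e^{g_j+1},$$
extended to all $j\in\mathbb Z/r$ by the symmetry $j\mapsto-j$. By (5), $L_j$ is given by the same formula without rounding. The $J+1$ roundings in Datum 2 cost at most $(J+1)\cdot\frac1{J+1}=1$ together, and $\lfloor h_j\rfloor$ costs at most $1$, so $|\tilde L_j-L_j|\le2$. Also $G_j\le\tilde G_j\le eG_j$. Set
$$X_j=e^{\tilde L_j+2},\qquad Y_j=\tilde G_je^{-\tilde L_j+2}.$$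
These are symmetric under $j\mapsto-j$ and depend only on the data.

*They bound $f_1$ and $f_2$.* By (3), since $R>R_1$, we have $|f_1(z_j)|\le|\hat f_1(z_j)|=e^{L_j}\le X_j$. By multiplicativity $F=\hat f_1\hat f_2$, so $|f_2(z_j)|\le|\hat f_2(z_j)|=|F(z_j)|e^{-L_j}\le G_je^{-L_j}\le Y_j$.

*Their product.* By (4),
$$\prod_jX_jY_j=\prod_je^4\tilde G_j\le e^{5r}(5r)^{r/2}\,2^n.\tag{10}$$

*They are at least $2r$.* By (2), $\frac kr\log2\ge20\log2\,\sqrt kQ\ge13.8\sqrt kQ$. With (5), (7) and $\log c_1\ge0$,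
$$\log X_j\ge L_j\ge(13.8-2.4)\sqrt kQ\ge11\sqrt kQ\ge\log2r .$$
Also $L_j\le\frac Q2+\frac kr\log2+2.4\sqrt kQ\le\frac kr\log2+3\sqrt kQ$. Since $n-k\ge k$,
$$\log Y_j\ge\log G_j-L_j\ge\frac nr\log2-L_j\ge\frac{n-k}r\log2-3\sqrt kQ\ge10\sqrt kQ\ge\log2r .$$

**Step 12: the count.** We multiply the number of data values by the number of pairs of residues for each. For each $f$ having an irreducible factor of degree $k$ choose one such monic factor $f_1$, put $f_2=f/f_1\in\mathbb Z[x]$, and let $w_1,w_2$ be the residues of $f_1,f_2$ modulo $x^r-2$. They are in $\mathbb Z[x]$, have degree $<r$, and $w_i(z_j)=f_i(z_j)$. The pair $(w_1,w_2)$ determines $f\bmod(x^r-2)$, hence $f$ by Lemma 10. For each data value that occurs, Lemma 11, applied with the $X_j$ and with the $Y_j$, and (10) bound the number of pairs by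
$$36^rr^{-r}e^{5r}(5r)^{r/2}\,2^n .$$
Dividing by $2^n$, multiplying by $N$ and inserting (9), the probability in question is at most
$$N\,36^re^{5r}5^{r/2}r^{-r/2}\le(n+1)^6\cdot30H(1+\log2r)\cdot C_0^r\Big(\frac{H(1+\log2r)}r\Big)^{r/2},$$
with $C_0=36e^8\sqrt{150}$. The remaining conditions on $n_0$ enter now. For large $n$, using $1+\log2r\le2Q$,
$$30H(1+\log2r)\le420\,Q^2\sqrt n\le(n+1)^3 .$$
By (2) and $k>n^{1/5}$,
$$\frac{H(1+\log2r)}r\le14Q^2\sqrt k\,r^{-3/2}\le CQ^{7/2}k^{-1/4}\le CQ^{7/2}n^{-1/20}\le n^{-1/25}$$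
for large $n$, with $C=14\cdot40^{3/2}$. For large $n$ also $C_0^2n^{-1/25}\le n^{-1/30}$ and $\log n\ge0.8Q$. So the probability is at most
$$(n+1)^9\big(C_0^2n^{-1/25}\big)^{r/2}\le(n+1)^9n^{-r/60}\le(n+1)^9e^{-\sqrt k/3000},$$
because $\frac{r\log n}{60}\ge\frac{\sqrt k\log n}{2400Q}\ge\frac{\sqrt k}{3000}$. This proves Proposition 9. $\blacksquare$

## Theorems 1 and 2 from the three propositions

Let $\mathcal B$ be the event that $f$ has an irreducible factor of degree $\le n/2$ that is not a $\Phi_q$ with $\varphi(q)\le n^{1/5}$. Such a factor has degree $>n^{1/5}$, or it is non-cyclotomic of degree $\le n^{1/5}$. By Propositions 9 and 8, for $n\ge n_0$,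
$$\mathbb P(\mathcal B)\le n(n+1)^9e^{-n^{1/10}/3000}+O(e^{-\sqrt n})=O(e^{-cn^{1/10}}).\tag{11}$$
For $n<n_0$ the final bound holds after enlarging the constant.

**Proof of Theorem 1.** If $f$ is reducible, it has an irreducible factor of degree $\le n/2$. If moreover $\mathcal B$ fails, this factor is a $\Phi_q$ with $\varphi(q)\le n^{1/5}$. By Proposition 6 with $j_1=1$ this has probability $O(n^{-1/2})$. Together with (11), $\mathbb P(f\text{ reducible})=O(n^{-1/2})$, which tends to $0$. $\blacksquare$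

**Proof of Theorem 2.** Outside $\mathcal B$ all irreducible factors of $f$ of degree $\le n/2$ are $\Phi_q$ with $\varphi(q)\le n^{1/5}$, and, counted with multiplicity, at most one irreducible factor has degree $>n/2$. If there is one, call it $g$; then $f=\Phi g$ as claimed. If there is none, $f$ is a product of $\Phi_q$'s with $q\le2n^{2/5}$ (Lemma 4(a)), each with exponent at most $n$. There are at most $(n+1)^{2n^{2/5}}$ such $f$, so this case has probability at most $(n+1)^{2n^{2/5}}2^{-n}=O(e^{-cn^{1/10}})$. $\blacksquare$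

## Odd degree: the roots $1$ and $-1$

For $n\ge2$, a $\Phi_q$ with $\varphi(q)\le n^{1/5}<n$ dividing $f$ makes $f$ reducible. So (11) gives
$$\mathbb P(f\text{ reducible})=\mathbb P\big(\exists q:\ \varphi(q)\le n^{1/5},\ \Phi_q\mid f\big)+O(e^{-cn^{1/10}}).\tag{12}$$

**Proof of Theorem 3(a).** Let $n$ be odd. By Proposition 6 with $j_1=2$, the $q$ with $\varphi(q)\ge2$ contribute $O(1/n)$ to (12). The others are $q=1,2$. The event $f(1)=0$ says that $n$ independent signs sum to $-1$; it has probability $2^{-n}\binom n{(n+1)/2}$. The event $f(-1)=0$ says that $n$ independent signs sum to $+1$, since the leading term contributes $(-1)^n=-1$; it has the same probability. Both occur with probability $\le\lfloor n/2\rfloor^{-1}=O(1/n)$ for $n\ge2$, by Lemma 5 with $\Psi=x^2-1$. Inclusion–exclusion gives the first formula. Stirling's formula gives $2^{-n}\binom n{(n+1)/2}=\sqrt{2/(\pi n)}\,(1+O(1/n))$, hence the second. $\blacksquare$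

For $n=3$ the two events have probability $3/8$ each and overlap with probability $2/8$, in agreement with our hand count.

## Even degree: reduction modulo 2 and the least prime factor of $n+1$

**Step 1: which $\Phi_q$ can divide $f$.** Reduction modulo $2$ erases the randomness, so it excludes most $q$ outright. Let $n$ be even, $\Phi_q\mid f$, and $q=2^aq'$ with $q'$ odd. Modulo $2$,
$$f\equiv1+x+\dots+x^n=\frac{x^{n+1}-1}{x-1}.$$
As $n+1$ is odd, this polynomial is separable, and its value at $1$ is $n+1\equiv1\ne0$.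

Suppose $a\ge1$. Then $\Phi_q(x)=\Phi_{2q'}(x^{2^{a-1}})$. Modulo $2$ we have $\Phi_{2q'}(x)\equiv\Phi_{q'}(x)$: for $q'>1$ because $\Phi_{2q'}(x)=\Phi_{q'}(-x)$, and for $q'=1$ because $x+1\equiv x-1$. So $\Phi_q(x)\equiv\Phi_{q'}(x^{2^{a-1}})\equiv\Phi_{q'}(x)^{2^{a-1}}\pmod2$, and separability forces $a\le1$. In every case $\Phi_{q'}$ divides $f$ modulo $2$. Non-vanishing at $1$ excludes $q'=1$. The roots of $\Phi_{q'}$ in $\overline{\mathbb F}_2$ have exact order $q'$, since $q'$ is odd, and they are roots of $x^{n+1}-1$, so $q'\mid n+1$. Thus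
$$q\in\{q',2q'\}\quad\text{with}\quad1<q'\mid n+1,\qquad\varphi(q)=\varphi(q').$$

We claim $\varphi(q')\ge\ell-1$, with equality only for $q'=\ell$. If $q'$ has a prime factor $\ell'>\ell$, then $\varphi(q')\ge\ell'-1>\ell-1$. Otherwise $q'$ is a power of $\ell$; if $q'=\ell m$ with $m>1$ odd, then $\varphi(q')\ge\varphi(\ell)\varphi(m)\ge2(\ell-1)$.

**Step 2: fixed $\ell$, reduction to a single event.** We show that only $\Phi_\ell$ and $\Phi_{2\ell}$ matter, and equally. All other $q$ that can occur have even $\varphi(q)>\ell-1$; as $\ell-1$ is even too, $\varphi(q)\ge\ell+1$. By Proposition 6 they contribute $O_\ell(n^{-(\ell+1)/2})$ to (12). By Lemma 5 with $\Psi=\Phi_\ell\Phi_{2\ell}\mid x^{2\ell}-1$,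
$$\mathbb P(\Phi_\ell\Phi_{2\ell}\mid f)=O_\ell(n^{-(\ell-1)})=O_\ell(n^{-(\ell+1)/2}),$$
as $\ell\ge3$. Since $n$ is even, $f(-x)$ is again uniform among our polynomials, and $\Phi_{2\ell}(x)=\Phi_\ell(-x)$, so $\mathbb P(\Phi_{2\ell}\mid f)=\mathbb P(\Phi_\ell\mid f)$. Hence
$$\mathbb P(f\text{ reducible})=2\,\mathbb P(\Phi_\ell\mid f)+O_\ell(n^{-(\ell+1)/2}).\tag{13}$$

**Step 3: the probability that $\Phi_\ell$ divides $f$.** This repeats the degree-$8$ computation. Modulo $x^\ell-1$ the polynomial $f$ becomes a polynomial of degree $\le\ell-1$ whose coefficients are the sums of the $a_i$, $0\le i\le n$, over residue classes modulo $\ell$. It is divisible by $\Phi_\ell=1+x+\dots+x^{\ell-1}$ iff it is a constant multiple of it, that is, iff the $\ell$ sums are equal. Each class in $\{0,\dots,n\}$ has $t=(n+1)/\ell$ elements. By the symmetry $f\mapsto-f$ we may let the leading sign be random too, so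
$$\mathbb P(\Phi_\ell\mid f)=\sum_{j=0}^tp_j^\ell,\qquad p_j=2^{-t}\binom tj .$$
(Here $t$ and $p_j$ are new notation, unrelated to that in the proof of Proposition 9.)

**Step 4: asymptotics of the sum.** Fix $A>0$. The local limit theorem gives $p_j=\sqrt{2/(\pi t)}\,\big(e^{-2(j-t/2)^2/t}+o(1)\big)$, uniformly for $|j-t/2|\le A\sqrt t$. Raising to the power $\ell$ and summing, a Riemann sum with mesh $1/\sqrt t$ appears:
$$\sum_{|j-t/2|\le A\sqrt t}p_j^\ell=\Big(\frac2{\pi t}\Big)^{\ell/2}\sqrt t\,\Big(\int_{-A}^Ae^{-2\ell u^2}du+o(1)\Big).$$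
The remaining $j$ contribute at most $(\max_jp_j)^{\ell-1}\cdot\frac1{4A^2}\le t^{-(\ell-1)/2}\cdot\frac1{4A^2}$, by Chebyshev's inequality for a binomial variable of variance $t/4$ and Lemma 4(b). Multiply by $t^{(\ell-1)/2}$, let $t\to\infty$, then $A\to\infty$. As $\int_{-\infty}^\infty e^{-2\ell u^2}du=\sqrt{\pi/(2\ell)}$,
$$\mathbb P(\Phi_\ell\mid f)\sim\Big(\frac2{\pi t}\Big)^{\ell/2}\sqrt{\frac{\pi t}{2\ell}}=\frac1{\sqrt\ell}\Big(\frac2{\pi t}\Big)^{(\ell-1)/2}.$$
With $t\sim n/\ell$, inserting this in (13), whose error is of smaller order, gives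
$$\mathbb P(f\text{ reducible})\sim\frac2{\sqrt\ell}\Big(\frac{2\ell}{\pi n}\Big)^{(\ell-1)/2}.$$

**Step 5: large $\ell$.** Finally we treat $\ell\to\infty$ and $n+1$ prime. Given $A>0$, eventually $\ell-1\ge2A$. Then by Step 1 all $q$ that can occur have $\varphi(q)\ge\lceil2A\rceil$, and Proposition 6 with $j_1=\lceil2A\rceil$, together with (12), gives $\mathbb P(f\text{ reducible})=O_A(n^{-A})$. If $n+1$ is prime, then $q'=n+1$ and $\varphi(q)=n>n^{1/5}$ for every admissible $q$. So the event in (12) is empty and only the error $O(e^{-cn^{1/10}})$ remains. This completes the proof of Theorem 3. $\blacksquare$
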